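# A reflection, a cusp, and thin hypergeometric groups

## 1. One isometry, two vectors, and a null vector fixed up to sign

Let $X$ be a real vector space with a symmetric bilinear form $(\cdot,\cdot)$ of signature $(N,1)$. We call $(x,x)$ the *norm* of $x$. A vector is *null* if its norm is $0$ and *timelike* if its norm is negative. For a vector $\rho$ with $(\rho,\rho)=2$ put $s_\rho x=x-(x,\rho)\rho$, the reflection in $\rho^\perp$.

Everything in these notes is built on the following configuration: an isometry $\hat B$ of $X$ and two vectors $v,r\in X$ with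
$$(v,v)=-2,\qquad (r,r)=2,\qquad (v,r)=0,\qquad (1+\hat B)r=(1-\hat B)v. \tag{1}$$
Given these, put
$$Cx=x+(x,v)v,\qquad \hat A=\hat BC,\qquad \Gamma=\langle \hat B,C,s_r\rangle,\qquad z=v+r .$$
The map $C$ is an isometry of order two: it sends $v$ to $-v$ and is the identity on $v^\perp$.

**Lemma 1.** The vector $z$ is nonzero and null, $(r,z)=2$, and $\Gamma$ is generated by $s_r$ together with $s_r\hat As_r$ and $Cs_r$, both of which map $z$ to $-z$.

*Proof.* We have $(z,z)=-2+2+0=0$ and $(r,z)=(r,r)=2$, so $z\ne0$. Since $s_rv=v$ and $s_rr=-r$, the reflection $s_r$ interchanges $v+r$ and $v-r$. Next,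
$$C(v-r)=v-r+(v-r,v)v=v-r-2v=-(v+r).$$
Hence $Cs_rz=C(v-r)=-z$. The last relation in (1) reads $\hat Bv+\hat Br=v-r$, that is, $\hat B(v+r)=v-r$. So $\hat A(v-r)=\hat BC(v-r)=-\hat B(v+r)=-(v-r)$, and
$$s_r\hat As_rz=s_r\hat A(v-r)=-s_r(v-r)=-z .$$
From $s_r$, $s_r\hat As_r$, $Cs_r$ we recover $\hat A$, $C$, and then $\hat B=\hat AC^{-1}=\hat AC$. $\square$

**Example 1.** Take a three-dimensional space with basis $v_0,v_1,v_2$ and $(v_i,v_j)=-b_{|i-j|}$, where $b_0=2$, $b_1=4$, $b_2=6$. Let $\hat B$ send $v_0\mapsto v_1\mapsto v_2\mapsto v_3:=v_0-v_1+v_2$. This is an isometry: $(v_3,v_1)=-4+2-4=-6$, $(v_3,v_2)=-6+4-2=-4$, $(v_3,v_0)=-2+4-6=-4$, so $(v_3,v_3)=-4+6-4=-2$, as it must be. The leading minors of the matrix $(b_{|i-j|})$ are $2,-12,64$, so it has signature $(1,2)$ and our form has signature $(2,1)$. Put $v=v_0$ and $r=\tfrac12(v_0-2v_1+v_2)$. Then $(r,v)=\frac12(-2+8-6)=0$, and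
$$(r,r)=\tfrac14(-2-8-2+16-12+16)=2 .$$
Also $\hat Br=\frac12(v_1-2v_2+v_3)=\frac12(v_0-v_2)$, so $(1+\hat B)r=v_0-v_1=(1-\hat B)v$. Thus (1) holds. Here $z=\frac12(3v_0-2v_1+v_2)$.

**What the configuration is for.** The group we want to understand is $\langle\hat B,C\rangle$, or its restriction to a subspace. We add one more generator, the reflection $s_r$, and Lemma 1 says that the larger group $\Gamma$ is generated by one reflection and by elements fixing the point $[z]$ at infinity of hyperbolic space. When $\Gamma$ also preserves a lattice, reflection-group theory lets us test whether a given point at infinity is a limit point of $\Gamma$. One point at infinity that is *not* a limit point is what we need to answer the following question.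

## 2. Hyperbolic hypergeometric groups, and when they are thin

Let $n\ge2$ and let $\alpha,\beta\in\mathbb Q^n$ have entries in $[0,1)$ with $\alpha_j\ne\beta_k$ for all $j,k$. The ${}_nF_{n-1}$ hypergeometric equation is $Du=0$ with
$$D=(\theta+\beta_1-1)\cdots(\theta+\beta_n-1)-z(\theta+\alpha_1)\cdots(\theta+\alpha_n),\qquad\theta=z\frac d{dz}$$
(in this formula only, $z$ is the complex variable). It is regular away from $\{0,1,\infty\}$; let $H=H(\alpha,\beta)\subset\mathrm{GL}_n(\mathbb C)$ be its monodromy group. Put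
$$f(t)=\prod_j(t-e^{2\pi i\alpha_j}),\qquad g(t)=\prod_j(t-e^{2\pi i\beta_j}),$$
and assume that $f,g$ have integer coefficients, i.e. are products of cyclotomic polynomials. By Levelt's theorem, $H$ is then conjugate to the subgroup of $\mathrm{GL}_n(\mathbb Z)$ generated by the companion matrices $A$ and $B$ of $f$ and $g$. From now on $H=\langle A,B\rangle$. The condition $\alpha_j\neq\beta_k$ says that $f$ and $g$ are coprime. One also assumes that $H$ is primitive.

**Definition.** Let $G$ be the Zariski closure of $H$. The group $H$ is *hyperbolic* if $G$ is the orthogonal group $\mathrm O_Q$ of a rational quadratic form $Q$ of signature $(n-1,1)$ preserved by $H$. A hyperbolic $H$ is *thin* if it has infinite index in $\mathrm O_Q(\mathbb Z)$, and *arithmetic* if it has finite index there.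

The configuration of Example 1 comes from $f=(t+1)^3$ and $g=(t-1)(t^2+1)=t^3-t^2+t-1$. There $\hat B$ has characteristic polynomial $g$ in the basis $v_0,v_1,v_2$, and Section 4 shows how the numbers $2,4,6$ come out of $f/g$.

Fuchs, Meiri and Sarnak, "Hyperbolic monodromy groups for the hypergeometric equation and Cartan involutions" (arXiv:1305.0729), record that hyperbolic $H$ occur only for odd $n$, that for $n=3$ there are exactly six and all are arithmetic, and that for $n>9$ the hyperbolic cases form seven infinite parametric families, with further sporadic cases for $3\le n\le9$. They state the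

**Conjecture.** All but finitely many hyperbolic hypergeometric $H(\alpha,\beta)$'s are thin.

The conjecture is true, in the following effective form.

**Theorem 2.** Let $H(\alpha,\beta)$ be hyperbolic. If $n\ge37$, then $H(\alpha,\beta)$ is thin. In fact its limit set is not all of $\partial\mathbb H^{n-1}$.

This implies the conjecture. For given $n$ there are only finitely many cyclotomic polynomials of degree $\le n$, hence finitely many pairs $(f,g)$, and so only finitely many hyperbolic $H$ with $n\le36$. The proof uses neither the list of families, nor primitivity, nor the recorded facts. Throughout, $n\ge3$, and $V=\mathbb R^n$ carries the invariant form $(\cdot,\cdot)$ given by $Q$.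

## 3. Limit sets detect infinite index

For a space of signature $(N,1)$, the hyperbolic space $\mathbb H^N$ is the set of timelike lines, or equivalently one sheet of the unit timelike vectors $(y,y)=-1$. The boundary $\partial\mathbb H^N$ is the set of null lines, and $\overline{\mathbb H^N}$ is the closed ball that they form together. The group $\mathrm O(N,1)$ acts through $\mathrm O/\pm1$: an element $\gamma$ acts on the chosen sheet as whichever of $\gamma,-\gamma$ preserves it.

For a discrete group $\Gamma\subset \mathrm O(N,1)$ the *limit set* $\Lambda(\Gamma)\subset\partial\mathbb H^N$ is the set of accumulation points at infinity of an orbit $\Gamma o$, $o\in\mathbb H^N$; it does not depend on $o$. For example, an infinite cyclic group of translations along a geodesic has a limit set of two points.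

We use two textbook facts. By the theorem of Borel and Harish-Chandra, $\mathrm O_Q(\mathbb Z)$ is a lattice in $\mathrm O_Q(\mathbb R)$. And a lattice has $\Lambda=\partial\mathbb H^N$: a discrete group acts properly discontinuously on $\mathbb H^N\cup(\partial\mathbb H^N\setminus\Lambda)$, so if there were a point outside $\Lambda$, a small half-ball around it would map finite-to-one to the quotient, and the half-ball has infinite volume.

Hence, if $H$ had finite index in $\mathrm O_Q(\mathbb Z)$, we would have $\Lambda(H)=\partial\mathbb H^{n-1}$. **It suffices to find a null vector $x\in V$ with $[x]\notin\Lambda(H)$.** Since $\Lambda(H)$ only depends on the image of $H$ in $\mathrm O/\pm1$, we may replace $(A,B)$ by $(-A,-B)$ whenever convenient.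

## 4. The rank-one relation between $A$ and $B$

The aim of this section is to write the pair $(A,B)$ as an isometry $B$ and a reflection $C$, and to encode everything in the rational function $f/g$.

**Lemma 3.** Put $C=B^{-1}A$. After scaling $Q$ by a positive rational number there are $\varepsilon=\pm1$ and $v\in\mathbb Q^n$ with $(v,v)=2\varepsilon$ and
$$Cx=x-\varepsilon(x,v)v .$$
Moreover $f(0)=-g(0)=\pm1$, the vectors $B^kv$ span $V$, and with $b_k:=\varepsilon(B^kv,v)$ we have $b_0=2$, $b_{-k}=b_k\in\mathbb Z$ and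
$$\varphi:=\frac fg=1+\varepsilon((t-B)^{-1}Bv,v)=1+\sum_{k\ge1}b_kt^{-k}. \tag{2}$$
Finally $\varphi(1/t)=-\varphi(t)$, so $\varphi(e^{i\theta})=iR(\theta)$ with $R$ real-valued.

*Proof.* **Step 1 ($C$ is a reflection).** Two companion matrices differ in one column, so $A-B$, and hence $C-1=B^{-1}(A-B)$, has rank one. Let $\operatorname{im}(C-1)=\mathbb Qv$ (over $\mathbb Q$). If $Cx=x$, then for every $y$ we get $(Cy-y,x)=(Cy,Cx)-(y,x)=0$. So $\ker(C-1)\subset v^\perp$, and both have dimension $n-1$; they are equal. Therefore $Cx=x+c(x,v)v$ with $c\ne0$. Comparing $(Cx,Cx)$ with $(x,x)$ gives $2c+c^2(v,v)=0$, so $(v,v)=-2/c\neq0$. Scale $Q$ by the positive rational $2/|(v,v)|$, so that $(v,v)=2\varepsilon$. Then $c=-2/(v,v)=-\varepsilon$. As $\det C=-1$ and $\det A=(-1)^nf(0)$, $\det B=(-1)^ng(0)$, we get $f(0)=-g(0)$. These are integers of absolute value $1$.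

**Step 2 ($v$ is cyclic).** The span of the $B^kv$ is stable under $B$, and under $C$ because $Cx-x$ is a multiple of $v$. On the quotient $C=1$, so $A=BC$ and $B$ agree there, and the characteristic polynomial of the quotient divides both $f$ and $g$. These are coprime, so the quotient is $0$.

**Step 3 (the function $f/g$).** From $Ax=Bx-\varepsilon(x,v)Bv$,
$$\frac{\det(t-A)}{\det(t-B)}=\det\bigl(1+\varepsilon(\cdot,v)\,(t-B)^{-1}Bv\bigr)=1+\varepsilon((t-B)^{-1}Bv,v),$$
since $\det(1+\ell(\cdot)y)=1+\ell(y)$ for a linear form $\ell$ and a vector $y$. Expanding $(t-B)^{-1}B=\sum_{k\ge1}B^kt^{-k}$ gives (2). The $b_k$ $(k\ge1)$ are integers because $f,g\in\mathbb Z[t]$ and $g$ is monic; $b_0=\varepsilon\cdot2\varepsilon=2$; and $b_{-k}=b_k$ since $B$ is an isometry.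

**Step 4 (behavior on the circle).** The roots of $f$ lie on the unit circle and are closed under conjugation. So $t^nf(1/t)=\prod(1-t\lambda)=\prod(-\lambda)\prod(t-\bar\lambda)=f(0)f(t)$, and likewise for $g$. Hence $\varphi(1/t)=\frac{f(0)}{g(0)}\varphi(t)=-\varphi(t)$. For $t=e^{i\theta}$ we have $\overline{\varphi(t)}=\varphi(\bar t)=\varphi(1/t)=-\varphi(t)$, so $\varphi$ is purely imaginary there. $\square$

For $f=(t+1)^3$, $g=t^3-t^2+t-1$ we have $f-g=4t^2+2t+2$, and comparing coefficients in $g\cdot\sum b_kt^{-k}=f-g$ gives $b_1=4$, $b_2=b_1+2=6$, $b_3=b_2-b_1+2=4$, $b_4=b_3-b_2+b_1=2$. These are the numbers of Example 1.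

## 5. Interlacing on the unit circle

The signature $(n-1,1)$ is a strong restriction on how the roots of $f$ and $g$ lie on the circle. This section extracts it.

**Lemma 4.** After possibly replacing $(A,B)$ by $(-A,-B)$: $\varepsilon=-1$; $g$ has the root $1$ with multiplicity $1$ or $3$ and its other roots are simple and $\ne\pm1$; $f$ has the root $-1$ with multiplicity $1$ or $3$ and its other roots are simple and $\neq\pm1$. In particular $n$ is odd. If $1$ is a simple root of $g$, then the component of $v$ in $\ker(B-1)$ is timelike.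

*Proof.* **Step 1 (perturb $g$ to have simple roots).** Move the roots of $g$ slightly to get a real polynomial $g_\delta\to g$ whose roots are simple, lie on the circle, and are closed under conjugation, with the same constant term. From a root $\pm1$ of odd multiplicity one root stays in place and the others split into conjugate pairs; a root $\pm1$ of even multiplicity splits entirely into pairs; a non-real multiple root splits into nearby distinct roots, conjugately to its conjugate. Conjugate pairs have product $1$, so the constant term is unchanged. Note that $g_\delta(1)=0$ if and only if $1$ is a root of $g$ of odd multiplicity. For small $\delta$, $g_\delta$ is coprime to $f$. (If $g$ has simple roots, take $g_\delta=g$.)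

**Step 2 (read the signature from partial fractions).** Let $\lambda_j=e^{i\theta_j}$ be the roots of $g_\delta$ and write
$$\frac f{g_\delta}=1+\sum_j\frac{c_j\lambda_j}{t-\lambda_j}.$$
As in Lemma 3, $f/g_\delta=iR_\delta$ on the circle with $R_\delta$ real. Near $\lambda_j$ we have $t-\lambda_j\sim i\lambda_j(\theta-\theta_j)$, so $R_\delta\sim-c_j/(\theta-\theta_j)$. Hence $c_j$ is real, and nonzero by coprimality. The coefficients of $f/g_\delta$ are real, so $c_{\bar\lambda}=\overline{c_\lambda}=c_\lambda$. At $t=0$ the function is $-1$, so $\sum c_j=2$. Thus with $b^\delta_k:=\sum_jc_j\lambda_j^k$ we have $b^\delta_0=2$, $b_{-k}^\delta=b_k^\delta$, and $f/g_\delta=1+\sum_{k\ge1}b_k^\delta t^{-k}$. The symmetric matrix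
$$\bigl(b^\delta_{|i-j|}\bigr)_{0\le i,j<n}=\Bigl(\sum_lc_l\lambda_l^i\,\overline{\lambda_l^j}\Bigr)$$
is of the form $Z\,\mathrm{diag}(c_l)\,Z^*$ with $Z$ an invertible Vandermonde matrix. So its signature is given by the signs of the $c_l$. As $\delta\to0$ it tends to $(b_{|i-j|})$, the Gram matrix of the basis $v,Bv,\dots,B^{n-1}v$ for the form $\varepsilon(\cdot,\cdot)$. That form is nondegenerate of signature $(n-1,1)$ or $(1,n-1)$. So for small $\delta$, fixed from now on, exactly one $c_j$ has the minority sign. Since $c_{\bar\lambda}=c_\lambda$, it belongs to a real $\lambda$. Replacing $(A,B)$ by $(-A,-B)$ replaces $\varphi(t)$ by $\varphi(-t)$ and each $\lambda_j$ by $-\lambda_j$ with the same $c_j$; it leaves $C,v,\varepsilon$ unchanged. So we may assume $\lambda=1$.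

**Step 3 (count roots of $f$ in the gaps).** The roots of $g_\delta$ cut the circle into $n$ open arcs, the gaps. Just to the right of $\theta_j$ the sign of $R_\delta$ is that of $-c_j$; just to the left of $\theta_{j+1}$ it is that of $c_{j+1}$. So between consecutive poles with $c$'s of equal sign, $R_\delta$ has an odd number of zeros with multiplicity, and with $c$'s of opposite sign an even number. These zeros are the roots of $f$ in the gap. So each of the $n-2$ gaps not adjacent to $1$ contains an odd number of roots of $f$. The two gaps adjacent to $1$ are conjugate, so they contain the same number $m$, which is even. Counting, $n\ge(n-2)+2m$, so $m\leq 1$, and $m=0$. The $n$ roots of $f$ are thus distributed over $n-2$ gaps with an odd number in each: exactly one gap contains $3$, and the others not adjacent to $1$ contain one.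

**Step 4 (roots of $f$).** The gap with $3$ roots is invariant under conjugation. A conjugation-invariant arc contains $1$ or $-1$, and $1$ is a pole; so it contains $-1$. Its three roots are closed under conjugation, so $-1$ is a root of $f$ of multiplicity $1$ or $3$, and in the first case the other two are a non-real conjugate pair. All other roots of $f$ are alone in their gaps. So all roots of $f$ other than $-1$ are simple. Since $g_\delta(1)=0$, we have $g(1)=0$, so $f(1)\ne0$. By coprimality $g(-1)\ne0$.

**Step 5 (roots of $g$).** Let $\mu$ be a multiple root of $g$. For small $\delta$, it gives a cluster of consecutive roots of $g_\delta$ near $\mu$ with no roots of $f$ between them. The gaps without roots of $f$ are exactly the two adjacent to $1$. So the cluster lies among the three consecutive roots around $1$ and contains $1$; hence $\mu=1$, with multiplicity at most $3$. This multiplicity is odd because $g_\delta(1)=0$. The other roots of $g$ are simple and non-real. So $n$ is odd.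

**Step 6 (the sign).** Now $f=(t+1)\prod(t^2-2t\cos a_j+1)$ with $a_j\in(0,\pi]$ and $g_\delta=(t-1)\prod(t^2-2t\cos b_j'+1)$ with $b'_j\in(0,\pi)$, each product having $(n-1)/2$ factors. The coefficient $c$ at $\lambda=1$ is
$$\frac{f(1)}{g_\delta'(1)}=2\prod\frac{2-2\cos a_j}{2-2\cos b'_j}>0 .$$
So the minority sign is $+$, the form $\varepsilon(\cdot,\cdot)$ has signature $(1,n-1)$, and $\varepsilon=-1$.

**Step 7 (the fixed vector).** Suppose $1$ is a simple root of $g$. Then all roots of $g$ are simple and $g_\delta=g$. Decompose $v=\sum v_j$ into eigenvectors of $B$ over $\mathbb C$. Then $\varepsilon(B^kv,v)=\sum_j\lambda_j^k\,\varepsilon(v_j,v)$, while $b_k=\sum_jc_j\lambda_j^k$; as the $\lambda_j$ are distinct, $\varepsilon(v_j,v)=c_j$. Let $e$ be the component for $\lambda=1$. Eigenvectors for $1$ are orthogonal to those for $\lambda\neq1$, so $(e,v)=(e,e)$ and $(e,e)=\varepsilon f(1)/g'(1)=-f(1)/g'(1)<0$. $\square$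

For $n=3$ with $g=(t-1)(t^2+1)$ there is a single gap not adjacent to $1$, the open left half of the circle, and all three roots of $f$ must lie there. Both $f=(t+1)^3$ and $f=(t+1)(t^2+t+1)$ satisfy this; they will be our two running examples.

From now on $\varepsilon=-1$, so
$$(v,v)=-2,\qquad Cx=x+(x,v)v,\qquad b_k=-(B^kv,v),\qquad \varphi(t)=1-((t-B)^{-1}Bv,v).$$

**Where a direct attack stops.** One would like to apply the theory of hyperbolic reflection groups to $H$, since $C$ is a reflection. But $v$ is timelike, and this is forced by Lemma 4. In $\mathrm O/\pm1$ we may replace $C$ by $-C$, which fixes $v$ and is $-1$ on $v^\perp$. So $C$ acts on $\mathbb H^{n-1}$ as the geodesic symmetry at the point $[v]$. It has no mirror in $\mathbb H^{n-1}$: the hyperplane $v^\perp$ is positive definite and does not meet it. There are no chambers to work with. This is why we go back to (1) and adjoin an honest reflection $s_r$, $(r,r)=+2$.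

**The swap.** Put $(A^\sharp,B^\sharp)=(-B,-A)$. Then $(B^\sharp)^{-1}A^\sharp=A^{-1}B=C^{-1}=C$, so $v$ and the form are unchanged. As $n$ is odd, the characteristic polynomials are $f^\sharp(t)=-g(-t)$ and $g^\sharp(t)=-f(-t)$. So the conclusions of Lemma 4 on roots hold for $(f^\sharp,g^\sharp)$, with the two multiplicities interchanged; the last conclusion holds too, since if $1$ is a simple root of $g^\sharp$ then all roots of $g^\sharp$ are simple, and the computations of Steps 6 and 7 apply with $f^\sharp,g^\sharp$. Moreover $\varphi^\sharp(t)=1/\varphi(-t)$, and the image of $H$ in $\mathrm O/\pm1$ is unchanged. We distinguish: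

* **Case I:** one of the two multiplicities is $3$. Using the swap, we assume that $f$ has the root $-1$ with multiplicity $3$.
* **Case II:** both multiplicities are $1$.

## 6. Constructing $r$, and a lattice that contains it

We want to realize (1). In $V$ the equation $(1+B)r=(1-B)v$ has exactly one solution, because $-1$ is not an eigenvalue of $B$ (Lemma 4). That solution may be too short. If so, we lengthen it in a new direction on which $\hat B$ is $-1$, which does not disturb $(1+\hat B)r$.

**Step 1 (the solution in $V$ and its norm).** Let $T=(1-B)(1+B)^{-1}$. Its adjoint is $(1-B^{-1})(1+B^{-1})^{-1}=(B-1)(B+1)^{-1}=-T$, so $T$ is skew. Put $r_0^V:=Tv$. Then $(r_0^V,v)=0$ and $(1+B)r_0^V=(1-B)v$. From $(1-B)^2=(1+B)^2-4B$ we get $T^2=1-4B(1+B)^{-2}$. From the formula for $\varphi$, $\varphi'(t)=((t-B)^{-2}Bv,v)$. So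
$$(r_0^V,r_0^V)=-(T^2v,v)=2+4((1+B)^{-2}Bv,v)=2-w,\qquad w:=-4\varphi'(-1).$$

**Step 2 (the sign of $w$).** In Case I, $\varphi$ has a triple zero at $-1$, so $w=0$. In Case II write $f=(t+1)\prod(t^2-2t\cos a_j+1)$ and $g=(t-1)\prod(t^2-2t\cos b'_j+1)$ with $a_j,b'_j\in(0,\pi)$. Then
$$\varphi'(-1)=-\frac12\prod\frac{2+2\cos a_j}{2+2\cos b'_j}<0,$$
so $w>0$.

**Step 3 (definition of $r$).** In Case I let $\hat V=V$, $\hat B=B$, $r=r^V_0$. In Case II let $\hat V=V\perp\mathbb R\eta$ with $(\eta,\eta)=1$, $\hat B=B\oplus(-1)$, $r=r_0^V+\sqrt w\,\eta$, and extend $C$ by the formula $Cx=x+(x,v)v$. In both cases (1) holds. The signature of $\hat V$ is $(n-1,1)$ in Case I and $(n,1)$ in Case II.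

**Step 4 (all relevant inner products are integers).** For $k\in\mathbb Z$ put $r_k=\hat B^kr$, $h_k=(r_k,v)$ and $q_k=(r_k,r)=q_{-k}$. Applying $\hat B^k$ to the last relation in (1) and pairing with $v$,
$$h_k+h_{k+1}=(\hat B^k(1-\hat B)v,v)=b_{k+1}-b_k,\qquad h_0=0 .$$
So all $h_k$ are integers. Since $v\in V$ and $T$ is skew and commutes with $B$, $h_{-k}=(B^{-k}Tv,v)=(Tv,B^kv)=-(v,TB^kv)=-h_k$. Pairing with $r$ instead,
$$q_k+q_{k+1}=(\hat B^k(1-\hat B)v,r)=h_{-k}-h_{-k-1}=h_{k+1}-h_k,\qquad q_0=2 .$$
So all $q_k$ are integers, although $\sqrt w$ may be irrational.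

**Step 5 (the lattice $M$).** Let
$$M=\sum_{k\in\mathbb Z}\mathbb Z\hat B^kv+\sum_{k\in\mathbb Z}\mathbb Zr_k .$$
It is finitely generated, because $\hat B$ is annihilated by $g$, respectively $(t+1)g$, which is monic and integral with constant term $\pm1$. It spans $\hat V$: the $B^kv$ span $V$, and in Case II $r$ has a nonzero $\eta$-component. All inner products of generators are among $-b_k,h_k,q_k$ up to sign and index, so the form is integral on $M$; it is even because the generators have norm $\mp2$. If $w_1,\dots,w_m\in M$ is a basis of $\hat V$, then $x\mapsto((x,w_i))_i$ embeds $M$ in $\mathbb Z^m$, so $M$ is discrete. Hence $M$ is an even integral lattice in $\hat V$. It is preserved by $\hat B$, and by $C$ and $s_r$ because $v,r\in M$ and the form is integral. So $\Gamma=\langle\hat B,C,s_r\rangle\subset \mathrm O(M)$ is discrete.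

**Step 6 (generating functions).** Put $h(t)=1+\sum_{k\ge1}h_kt^{-k}$ and $P(t)=1+\sum_{k\ge1}q_kt^{-k}$. As $h_1=b_1-2$,
$$(t+1)h=t+1+h_1+\sum_{k\ge1}(h_k+h_{k+1})t^{-k}=t-1+b_1+\sum_{k\ge1}(b_{k+1}-b_k)t^{-k}=(t-1)\varphi .$$
As $q_1=h_1-2$, the same computation gives $(t+1)P=t-1+h_1+\sum_{k\ge1}(h_{k+1}-h_k)t^{-k}=(t-1)h$. Hence
$$P(t)=\varphi(t)\Bigl(\frac{t-1}{t+1}\Bigr)^2. \tag{3}$$

**Example 1, continued** ($f=(t+1)^3$, $g=(t-1)(t^2+1)$, Case I). The recursions give $h_0,h_1,\dots=0,2,0,-2,0,\dots$ and $q_0,q_1,\dots=2,0,-2,0,2,\dots$, and indeed (3) says $P=\frac{t^2-1}{t^2+1}=1-2t^{-2}+2t^{-4}-\cdots$. Here $r_1=\frac12(v_0-v_2)$, $r_2=\frac12(v_1-v_3)=-r$, $v_0=r+v_1+r_1$ and $v_2=r+v_1-r_1$. So $M=\mathbb Zv_1+\mathbb Zr+\mathbb Zr_1$; it is larger than the span of the $v_k$.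

**Example 2** ($f=(t+1)(t^2+t+1)$, $g=(t-1)(t^2+1)$, Case II). Here $f-g=3t^2+t+2$, the $b_k$ are $2,3,4,3,2,\dots$, the $h_k$ are $0,1,0,-1,0,\dots$, the $q_k$ are $2,-1,0,-1,2,\dots$, and $\varphi'(-1)=-\frac12\cdot\frac{1}{2}=-\frac14$, so $w=1$. The unextended solution $r_0^V$ has norm $1$.

## 7. A criterion for a boundary point to avoid the limit set

We now have a lattice and a group generated by one reflection and by elements fixing the line of $z$. The next lemma is the main tool. It says that only lattice vectors $\alpha$ with $(\alpha,z)\in\{0,1,2\}$ have to be tested.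

**Facts on reflection groups.** Let $M$ be an integral lattice of signature $(N,1)$, $\mathcal R=-\mathcal R\subset M$ a set of vectors of norm $2$, and $W=\langle s_\rho:\rho\in\mathcal R\rangle$, with $W\mathcal R=\mathcal R$. The mirrors $\rho^\perp\cap\mathbb H^N$ are locally finite: if $\rho\perp y$ with $y$ in a compact subset of $\mathbb H^N$, then $\rho$ has norm $2$ in the positive definite space $y^\perp$, so it lies in a bounded region. The components of the complement of the mirrors are the *chambers*. For a chamber $P$, the *wall vectors* $S\subset\mathcal R$ are those $\alpha$, nonnegative on $P$, whose mirror contains a codimension-one face of $P$. By Vinberg, *Hyperbolic reflection groups* (Russ. Math. Surveys 40 (1985)), $W$ is simply transitive on the chambers and $(W,\{s_\alpha\}_{\alpha\in S})$ is a Coxeter system. Further, $P=\{y:(y,\alpha)>0\ \forall\alpha\in S\}$ and its closure is $\bar P=\{y:(y,\alpha)\ge0\ \forall\alpha\in S\}$, and for $\beta\in S$ the only mirror separating $P$ from $s_\beta P$ is $\beta^\perp$. In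 a Coxeter system, $s_\alpha$ does not lie in the subgroup generated by the other $s_\beta$, $\beta\in S$ (Bourbaki, *Lie* IV §1.8). A finite analogue to keep in mind: for the root system $A_2$ in the plane there are three mirrors, six chambers, two wall vectors $\alpha_1,\alpha_2$, and the third positive root is $\alpha_1+\alpha_2$.

**Lemma 5 (cusp lemma).** Let $M$ be an integral lattice of signature $(N,1)$, $N\ge2$; let $0\ne z\in M$ be null and $r\in M$ with $(r,r)=2$, $|(r,z)|=2$. Let $\Gamma\subset \mathrm O(M)$ be generated by $s_r$ and a set of elements mapping $z$ to $\pm z$; let $\mathcal R=\Gamma r\cup-\Gamma r$. Let $x$ be a real null vector with $(x,z)<0$ such that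

(a) $(x,\alpha)\ge0$ for all $\alpha\in\mathcal R$ with $(\alpha,z)\in\{1,2\}$;

(b) there is a timelike $e$ orthogonal to every $\alpha\in\mathcal R$ with $(\alpha,z)\in\{0,1,2\}$ and $(x,\alpha)=0$.

Then $[x]\notin\Lambda(\Gamma)$.

*Proof.* We represent points of $\mathbb H^N$ by timelike vectors $y$ with $(y,z)<0$; these form one sheet of the cone. Reflections $s_\rho$ with $(\rho,\rho)=2$ preserve the sheet.

**Step 1 (split off the reflections).** Let $\Gamma_1$ be the group generated by the given elements mapping $z$ to $\pm z$, and $W=\langle s_\rho:\rho\in\mathcal R\rangle$. Since $\gamma s_r\gamma^{-1}=s_{\gamma r}$, $W$ is the normal closure of $s_r$ in $\Gamma$, and $\Gamma=W\Gamma_1$. The group $\langle s_{\gamma r}:\gamma\in\Gamma_1\rangle$ is normalized by $\Gamma_1$ and contains $s_r$, so it is normalized by $\Gamma$; being normal and containing $s_r$, it equals $W$. So $W$ is already generated by the $s_\delta$ with $\delta\in\Gamma_1r$, and for these $|(\delta,z)|=|(r,\gamma^{-1}z)|=2$.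

**Step 2 (a chamber pointing from $[z]$ toward $[x]$).** Let $(x,z)=-m$ with $m>0$ and $y_t=x+tz$, $t>0$. Then $(y_t,y_t)=-2tm<0$ and $(y_t,z)=-m<0$. Let $\rho\in\mathcal R$ with $c=(\rho,z)\neq0$, and suppose $(y_t,\rho)=0$, i.e. $(x,\rho)=-tc$. The projection of $\rho$ to $\langle x,z\rangle$ is $-\frac cmx+\frac{tc}mz$, of norm $2tc^2/m$. The complement of $\langle x,z\rangle$ is positive definite, so $2tc^2/m\le2$, and $t\le m$ because $c$ is a nonzero integer. Hence for $t>m$ the number $(y_t,\rho)=(x,\rho)+tc$ never vanishes, so it has the sign of $c$; and if $(\rho,z)=0$, then $(y_t,\rho)=(x,\rho)$. In particular the signs of all $(y_t,\rho)$ do not depend on $t>m$. Choose a chamber $P$ with $y_{t_0}\in\bar P$ for some $t_0>m$. Then $y_t\in\bar P$ for all $t>m$. Let $S$ be the wall vectors of $P$ and $\mathcal R^+$ the set of $\rho\in\mathcal R$ positive on $P$. For $\rho\in\mathcal R^+$ we have $(y_t,\rho)\ge0$, so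
$$(\rho,z)\ge0,\quad\text{and}\quad(\rho,z)=0\ \Rightarrow\ (x,\rho)\ge0. \tag{4}$$

**Step 3 (positive roots are sums of wall vectors).** *Claim: every $\delta\in\mathcal R^+$ can be written $\delta=\sum_{\beta\in J}n_\beta\beta$ with $J\subset S$ finite, integers $n_\beta\ge1$, and $s_\delta\in W_J:=\langle s_\beta:\beta\in J\rangle$.*

Fix $p\in P$. First, for every $\rho\in\mathcal R^+\setminus S$ there is $\beta\in S$ with $(\rho,\beta)>0$. Suppose not. Then for $0\le s\le\frac12(p,\rho)$ and all $\beta\in S$, $(p-s\rho,\beta)\ge(p,\beta)>0$. The norm $(p,p)-2s(p,\rho)+2s^2$ of $p-s\rho$ is decreasing on this interval, so these vectors are timelike, and they form a geodesic segment in $\mathbb H^N$ that lies in $P=\{(\cdot,\beta)>0\ \forall\beta\in S\}$. But its endpoint satisfies $(p-\frac12(p,\rho)\rho,\rho)=0$, so it lies on a mirror, which does not meet $P$. Contradiction.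

Second, for such $\rho,\beta$ put $\rho'=s_\beta\rho=\rho-(\rho,\beta)\beta$. Only $\beta^\perp$ separates $P$ from $s_\beta P$, and $\rho\ne\pm\beta$, so $\rho$ is positive on $s_\beta P$; hence $\rho'\in\mathcal R^+$. Also $(p,\rho')=(p,\rho)-(\rho,\beta)(p,\beta)<(p,\rho)$. For each $K$ the set $\{\rho\in M:(\rho,\rho)=2,\ 0<(p,\rho)\le K\}$ is finite, since both the component along $p$ and the component in the positive definite space $p^\perp$ are bounded. So, starting from $\delta_0=\delta$ and putting $\delta_{i+1}=s_{\beta_i}\delta_i$, we arrive after finitely many steps at some $\delta_l\in S$. Then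
$$\delta=\delta_l+\sum_{i<l}(\delta_i,\beta_i)\beta_i,\qquad s_\delta=s_{\beta_0}\cdots s_{\beta_{l-1}}s_{\delta_l}s_{\beta_{l-1}}\cdots s_{\beta_0},$$
with positive integers $(\delta_i,\beta_i)$. Take $J=\{\delta_l,\beta_0,\dots,\beta_{l-1}\}$.

**Step 4 (walls satisfy $(\alpha,z)\in\{0,1,2\}$).** Let $\alpha\in S$. Since $s_\alpha\notin W_{S\setminus\{\alpha\}}$, we have $W\ne W_{S\setminus\{\alpha\}}$. By Step 1 the $s_\delta$ with $\delta\in\pm\Gamma_1r\cap\mathcal R^+$ generate $W$, so for some such $\delta$ the set $J$ of the Claim contains $\alpha$. By (4), $(\delta,z)\ge0$ and every $(\beta,z)\ge0$, so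
$$2=(\delta,z)=\sum_{\beta\in J} n_\beta(\beta,z)\ge(\alpha,z)\ge0 .$$

**Step 5 (near $[x]$ only the walls through $x$ matter).** By Step 4, (4) and (a), $(x,\alpha)\ge0$ for all $\alpha\in S$. Let $S_x=\{\alpha\in S:(x,\alpha)=0\}$. We look for a neighborhood of $[x]$ on which all $\alpha\in S\setminus S_x$ are positive. Rescale $x$ so that $(x,z)=-1$; this does not affect (a), (b), or the chamber $P$. Let $E_0=\langle x,z\rangle^\perp$, which is positive definite. Let $U_0\not\ni[z]$ be a compact connected neighborhood of $[x]$ in $\overline{\mathbb H^N}$, and represent its points by $y$ with $(y,z)=-1$. Then $y=x+y_2z+y_E$ with $y_E\in E_0$, $y_2\ge\frac12|y_E|^2$, and $y_2,y_E$ bounded on $U_0$. A norm-$2$ vector with $(\alpha,z)=c$ is $\alpha=-cx+bz+\epsilon$ with $\epsilon\in E_0$ and $2cb+|\epsilon|^2=2$, and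
$$(y,\alpha)=cy_2-b+(\epsilon,y_E).$$
If this vanishes, then $b=cy_2+(\epsilon,y_E)$, and inserting gives $|\epsilon+cy_E|^2=2-2c^2y_2+c^2|y_E|^2\le2$. So for $c\in\{0,1,2\}$ both $\epsilon$ and $b$ are bounded: only finitely many norm-$2$ vectors $\alpha\in M$ with $(\alpha,z)\in\{0,1,2\}$ vanish somewhere on $U_0$. An $\alpha\in S\setminus S_x$ that vanishes nowhere on $U_0$ is positive on $U_0$, since $(x,\alpha)>0$ and $U_0$ is connected. The finitely many remaining ones are positive near $x$. So there is a neighborhood $U\subset U_0$ of $[x]$ on which all $\alpha\in S\setminus S_x$ are positive.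

**Step 6 (points near $[x]$ can be moved into $\bar P$ by a finite group fixing $x$).** Let $W_x=\langle s_\alpha:\alpha\in S_x\rangle$. By Step 4 and (b), $W_x$ fixes the timelike vector $e$; a discrete group fixing a timelike vector is finite. It also fixes $x$. So $U'=\bigcap_{w\in W_x}wU$ is a neighborhood of $[x]$. Let $y\in U'\cap\mathbb H^N$, fix $p\in P$, and choose $w\in W_x$ maximizing $(wy,p)$. For $\alpha\in S_x$,
$$(wy,p)\ge(s_\alpha wy,p)=(wy,p)-(wy,\alpha)(\alpha,p),$$
and $(\alpha,p)>0$, so $(wy,\alpha)\ge0$. For $\alpha\in S\setminus S_x$, $(wy,\alpha)>0$ because $wy\in U$. So $wy\in\bar P$.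

**Step 7 ($\mathrm{Stab}_\Gamma(P)$ maps $z$ to $\pm z$).** If $(y,y)=-1$, $\rho\in\mathcal R$, $(y,\rho)=0$, then expanding $z$ along $y$, $\rho$ and the positive definite rest gives $0=(z,z)\ge-(z,y)^2+\frac12(z,\rho)^2$. So a mirror that meets the horoball
$$\mathcal B=\{y:(y,y)=-1,\ |(y,z)|<\tfrac12\}$$
satisfies $(z,\rho)^2<\frac12$, that is, $(\rho,z)=0$. The set $\mathcal B$ is open, and it is convex: for unit vectors $y,y'$ in the sheet, $(y,y')\le-1$, so $sy+(1-s)y'$ has norm $\le-1$ and normalizing it does not increase $|(\cdot,z)|$. The normalized $y_t$ has $|(y_t,z)|=m/\sqrt{2tm}\to0$, so it lies in $\mathcal B\cap\bar P$ for large $t$; hence $P\cap\mathcal B\ne\emptyset$. Let $\gamma=w\gamma_1\in\mathrm{Stab}_\Gamma(P)$ with $w\in W$, $\gamma_1\in\Gamma_1$. As $\gamma_1z=\pm z$, $\gamma_1$ preserves $\mathcal B$, so the chamber $\gamma_1P$ also meets $\mathcal B$. Join a point of $P\cap\mathcal B$ to a point of $\gamma_1P\cap\mathcal B$ by a generic geodesic segment in $\mathcal B$, crossing mirrors one at a time. Crossing the mirror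 $\rho^\perp$ applies $s_\rho$ to the current chamber. So $\gamma_1P=w_0P$ with $w_0$ a product of reflections $s_\rho$ with $(\rho,z)=0$; in particular $w_0z=z$. Now $ww_0P=w\gamma_1P=P$, so $ww_0=1$ by simple transitivity, and $\gamma z=w_0^{-1}\gamma_1z=\pm z$.

**Step 8 (conclusion).** Suppose $[x]\in\Lambda(\Gamma)$: there are $o\in P$ and $\gamma_i\in\Gamma$ with $\gamma_io\to[x]$. For large $i$, $\gamma_io\in U'$. By Step 6 and finiteness of $W_x$, after passing to a subsequence there is one $w\in W_x$ with $w\gamma_io\in\bar P$ for all $i$. Since $w\gamma_io$ is an interior point of the chamber $w\gamma_iP$, this chamber is $P$, so $w\gamma_i\in\mathrm{Stab}_\Gamma(P)$. By Step 7, $|(w\gamma_io,z)|=|(o,z)|$ for unit vectors: all these points lie on one horosphere based at $[z]$, so they can accumulate on the boundary only at $[z]$. But $w\gamma_io\to w[x]=[x]$, and $[x]\ne[z]$ as $(x,z)<0$. Contradiction. $\square$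

By Lemma 1, Lemma 5 applies to $\Gamma=\langle\hat B,C,s_r\rangle$ and $z=v+r$ as soon as $\Gamma$ preserves an integral lattice containing $v$ and $r$.

## 8. Case I: not enough balls to cover Euclidean space

**Proposition 6.** In Case I, if $n\ge33$, then $\Lambda(H)\ne\partial\mathbb H^{n-1}$.

*Proof.* Here $\hat V=V$, $M$ is an even integral lattice of signature $(n-1,1)$, and $H\subset\Gamma\subset \mathrm O(M)$. Let $D=n-2$.

**Step 1 (coordinates on $\partial\mathbb H^{n-1}\setminus\{[z]\}$).** Fix a real null $x_0$ with $(x_0,z)=-1$. Let $E_0=\langle x_0,z\rangle^\perp\cong\mathbb R^D$ and $x(\xi)=x_0+\xi+\frac12|\xi|^2z$ for $\xi\in E_0$. Then $x(\xi)$ is null and $(x(\xi),z)=-1$. For $\alpha=-cx_0+bz+\epsilon$ of norm $2$ with $c=(\alpha,z)>0$ we have $b=(2-|\epsilon|^2)/2c$, so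
$$(x(\xi),\alpha)=-b+(\xi,\epsilon)+\tfrac c2|\xi|^2=\tfrac c2\Bigl(\bigl|\xi+\tfrac\epsilon c\bigr|^2-\tfrac2{c^2}\Bigr). \tag{5}$$
So $(x(\xi),\alpha)\le0$ exactly when $\xi$ lies in the closed ball of radius $\sqrt2/c$ around $-\epsilon/c$.

**Step 2 (the centers lie in lattice cosets).** Let $K\subset E_0$ be the projection of $z^\perp\cap M$ along $z$. Since $z\in M$, the sublattice $z^\perp\cap M$ has rank $n-1$ and the kernel of the projection on it has rank one, so $K$ has rank $D$. On $z^\perp$ the form ignores $z$-components, so $K$ is a positive definite integral lattice. Its Gram determinant is a positive integer, so its covolume is at least $1$. If $\alpha,\alpha'\in M$ have the same $c$, then $\alpha-\alpha'\in z^\perp\cap M$ and $\epsilon-\epsilon'\in K$. So for norm-$2$ vectors $\alpha\in M$, those with $c=1$ give balls of radius $\sqrt2$ centered in one fixed coset of $K$, and those with $c=2$ give balls of radius $1/\sqrt2$ centered in one fixed coset of $\frac12K$.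

**Step 3 (compare volumes on the torus).** Both families, with all points of the respective coset taken as centers, are $K$-periodic. With $\omega_D=\pi^{D/2}/\Gamma(D/2+1)$ (here $\Gamma(\cdot)$ is the gamma function), the total volume of the balls modulo $K$, divided by the covolume of $K$, is at most
$$\omega_D\bigl(2^{D/2}+2^D\cdot2^{-D/2}\bigr)=\frac{2(2\pi)^{D/2}}{\Gamma(D/2+1)} .$$
For $n=33$, $D=31$, this is less than $1$: by Stirling's lower bound $\ln\Gamma(16.5)\ge16\ln16.5-16.5+\frac12\ln2\pi>29.27$, while $\ln2+15.5\ln2\pi<29.19$. Passing from $n$ to $n+2$ multiplies the numerator by $2\pi$ and the denominator by $D/2+1=n/2>2\pi$. As $n$ is odd, the bound is less than $1$ for all $n\ge33$ in question. So there is $\xi\in E_0$ outside all the balls.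

**Step 4 (apply the cusp lemma).** For $x=x(\xi)$, $(x,\alpha)>0$ for all norm-$2$ vectors $\alpha\in M$ with $(\alpha,z)\in\{1,2\}$. So (a) holds, and $(x,\alpha)=0$ with $(\alpha,z)\in\{0,1,2\}$ forces $(\alpha,z)=0$. Then $\alpha\perp x+z$, and $x+z$ is timelike of norm $-2$. So (b) holds with $e=x+z$. By Lemma 5, $[x]\notin\Lambda(\Gamma)\supset\Lambda(H)$. $\square$

**The case $n=3$ by hand.** In Example 1, $M=\mathbb Zv_1+\mathbb Zr+\mathbb Zr_1$, $(r_1,z)=h_1+q_1=2$, and $z=v+r=2r+v_1+r_1$, so $(v_1,z)=-4-2=-6$, using $(r,v_1)=\frac12(-4+4-4)=-2$ and $(r_1,v_1)=\frac12(-4+4)=0$. The lattice $z^\perp\cap M$ is spanned by $z$ and $r_1-r$, and $(r_1-r,r_1-r)=4$, so $K=2\mathbb Z\subset\mathbb R$. The vectors $r+m(r_1-r)+(m-m^2)z$, $m\in\mathbb Z$, have norm $2-4m+4m^2+4(m-m^2)=2$ and inner product $2$ with $z$. By (5) they give intervals of radius $1/\sqrt2$ whose centers are spaced by $1$. These intervals overlap and cover the line. So in this dimension no $\xi$ as in Step 3 exists; high dimension is what makes room.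

**Why this argument does not settle Case II.** In Case II, $\hat V$ has one dimension more than $V$. The volume count in $\hat V$ would give a null vector $x\in\hat V$ with $[x]\notin\Lambda(\Gamma)$. But $\Lambda(H)\subset\partial\mathbb H(V)$, and the boundary points in $V$ form a set of measure zero in $\partial\mathbb H(\hat V)$. A point outside $V$ says nothing about $\Lambda(H)$. We need an explicit $x$ in $V$, and for that we need to know $M$ better.

## 9. Case II: a root lattice with a cyclic isometry

Let $e$ be the component of $v$ in $\ker(B-1)$, which is timelike by Lemma 4. Put $E=-(e,e)>0$ and $U=e^\perp\subset\hat V$, a positive definite space of dimension $n$. Put $V_1=e^\perp\cap V$.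

**Step 1 ($U$ is spanned by the $r_k$).** Since $1$ is a simple eigenvalue, $(1-B)V$ has dimension $n-1$, and it is orthogonal to $\ker(B-1)=\mathbb Re$; so $V_1=(1-B)V$ and $U=V_1\oplus\mathbb R\eta$. As $v$ is cyclic, $V_1$ is spanned by the $B^k(1-B)v=B^k(1+B)r_0^V$. Since $r_0^V=(1-B)(1+B)^{-1}v\in V_1$, the $B^kr_0^V$ span $V_1$. The operator $\hat B$ has no eigenvalue $-1$ on $V_1$ and is $-1$ on $\eta$, and $r=r_0^V+\sqrt w\,\eta$ with $\sqrt w\neq0$; so the $r_k$ span $V_1\oplus\mathbb R\eta=U$.

**Step 2 (eigenvalues on $U$).** On $U$, the operator $B_1:=\hat B|_U$ has simple eigenvalues: the roots of $g$ other than $1$, and $-1$ with eigenvector $\eta$. The number $1$ is not among them. Since $1+\hat B$ kills $\eta$ and is invertible on $V_1$,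
$$V\cap U=V_1=(1+\hat B)U. \tag{6}$$

**Step 3 (the vector $u$).** Write $v=e+u$ with $u\in U$. From $(v,v)=-2$ we get $E=2+|u|^2$. By (1) and $\hat Be=e$, $u$ is the unique solution in $U$ of
$$(1-\hat B)u=(1+\hat B)r. \tag{7}$$

**Step 4 (the root lattice).** Recall the root lattices $A_\ell=\{x\in\mathbb Z^{\ell+1}:\sum x_i=0\}$, $D_\ell=\{x\in\mathbb Z^\ell:\sum x_i\text{ even}\}$, and $E_6,E_7,E_8$. A positive definite integral lattice generated by vectors of norm $2$ is an orthogonal sum of lattices of these types. So this applies to $\mathcal Q:=\sum_k\mathbb Zr_k\subset M$, which has rank $n$. Each $r_k$ lies in one irreducible component, since the components are even lattices and $r_k$ has norm $2$. Every component contains some $r_k$, because the $r_k$ generate $\mathcal Q$. The isometry $\hat B$ permutes the components, and $r_k=\hat B^kr$, so the permutation is transitive. Therefore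
$$\mathcal Q=\bigoplus_{i\in\mathbb Z/d}\mathcal Q_i,\qquad r_k\in\mathcal Q_{k\bmod d},\qquad n=d\ell,\quad\ell=\operatorname{rk}\mathcal Q_0 .$$
As $n$ is odd, $d$ and $\ell$ are odd. So $\mathcal Q_0$ is $A_\ell$ ($\ell\ge1$ odd), $D_\ell$ ($\ell\ge5$ odd; recall $D_3=A_3$), or $E_7$.

**Step 5 (the return map $\beta$).** Let $U_i=\mathcal Q_i\otimes\mathbb R$ and $\beta=\hat B^d|_{U_0}\in \mathrm O(\mathcal Q_0)$. The component of $\mathcal Q$ in $U_0$ is generated by the $r_{dl}=\beta^lr$, so these generate $\mathcal Q_0$. Also $1$ is not an eigenvalue of $\beta$: if $\beta x=x\ne0$, then $\sum_{i<d}\hat B^ix$ is fixed by $\hat B$, and it is nonzero since its summands lie in different $U_i$; this contradicts Step 2.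

**Step 6 (the effect of the swap).** Put $A_1=B_1s_r$ on $U$. *We show that the swap replaces $(U,B_1,r)$ by $(U,-A_1,r)$ up to isometry, keeps $\mathcal Q$, and replaces $\beta$ by $-\beta s_r$.* As in (2), $A_1x=B_1x-(x,r)B_1r$ gives $\det(t-A_1)/\det(t-B_1)=1+\sum_{k\ge1}q_kt^{-k}=P(t)$. By (3) for the swapped data and $\varphi^\sharp(t)=1/\varphi(-t)$,
$$P^\sharp(t)=\frac1{\varphi(-t)}\Bigl(\frac{t-1}{t+1}\Bigr)^2=\frac1{P(-t)}=\frac{\det(t+B_1)}{\det(t+A_1)} .$$
Since $-B_1=(-A_1)s_r$, the same formula shows that this is $1+\sum_{k\ge1}((-A_1)^kr,r)t^{-k}$. So $q_k^\sharp=((-A_1)^kr,r)$. The span of the $A_1^kr$ is stable under $A_1$ and $s_r$, hence under $B_1=A_1s_r$, so it is $U$. The same Gram sequence on two spanning sequences in positive definite spaces means that the two triples are isometric. The lattice $\mathcal Q$ is stable under $B_1$ and $s_r$, hence under $A_1$, and contains $r$; conversely the lattice generated by the $A_1^kr$ lies in $\mathcal Q$, so it is stable under $s_r$ as well as $A_1$, hence under $B_1$, and contains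 $\mathcal Q$. So the two lattices agree. Finally, $s_r$ acts trivially on $U_i$ for $i\ne0$, and $d$ is odd, so $(-A_1)^d|_{U_0}=-\beta s_r$.

**Example 2, continued.** The $q_k$ are $2,-1,0,-1$ with period $4$. In a positive definite space this forces $(\sum_{k=0}^3r_k,r_j)=0$ for all $j$, so $r_0+r_1+r_2+r_3=0$, and $r_k\mapsto e_k-e_{k+1}$ (indices mod $4$) identifies $\mathcal Q$ with $A_3$; here $d=1$, $\ell=3$, and $\beta$ is a cyclic permutation of four coordinates. After the swap, $f^\sharp=(t+1)(t^2+1)$, $g^\sharp=(t-1)(t^2-t+1)$ and $P^\sharp=\frac{(t-1)(t^2+1)}{t^3+1}=1-t^{-1}+t^{-2}-2t^{-3}+\cdots$.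

Write $[a|k]=1$ if $a\mid k$ and $0$ otherwise.

**Lemma 7.** If $\mathcal Q_0$ is of type $A_\ell$ or $D_\ell$, then, after possibly a swap, there are $a,b\ge1$ divisible by $d$ with
$$q_k=(-1)^{k/a}[a|k]+(-1)^{k/b}[b|k]\qquad(k\in\mathbb Z) \tag{8}$$
(a term is $0$ if its bracket is $0$). In type $A$: $a,b$ are odd and $a+b=n+d$. In type $D$: $a$ is odd, $b$ is even and $a+b=n$.

*Proof.* For all types $q_k=0$ if $d\nmid k$, and $q_{dl}=(\beta^lr,r)$.

**Type $A_\ell$.** We use that $\mathrm O(A_\ell)=\{\pm1\}\times S_{\ell+1}$ for $\ell\ge2$ and $\mathrm O(A_1)=\{\pm1\}$. So $\beta=\sigma\pi$ with $\sigma=\pm1$ and $\pi\in S_{\ell+1}$, where we take $\pi=1$ if $\ell=1$. The roots are the $e_i-e_j$, so $r=e_i-e_j$. Every $\pi$-orbit meets $\{i,j\}$: otherwise all $\beta^lr$ would vanish on the coordinates of that orbit, and they would not span $U_0$. So $\pi$ has one or two cycles. If it is a single cycle, we swap: $\beta$ becomes $-\sigma\pi(ij)$, and multiplying a cycle by the transposition $(ij)$ of two of its members gives two cycles that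 separate $i$ and $j$. So assume that $\pi$ has two cycles, of length $a'$ containing $i$ and of length $b'$ containing $j$, with $a'+b'=\ell+1$. The vector equal to $b'$ on the first cycle and $-a'$ on the second is nonzero, has coordinate sum zero and is fixed by $\pi$. As $1$ is not an eigenvalue of $\beta$, $\sigma=-1$. If $a'$ or $b'$ were even, an alternating vector $\pm1$ on that cycle would have coordinate sum zero and satisfy $\pi x=-x$, so $\beta x=x$, which is impossible. So $a',b'$ are odd. Since $\pi^le_i$ is never $e_j$ and conversely,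
$$q_{dl}=(-1)^l\bigl([a'|l]+[b'|l]\bigr),$$
and $(-1)^l=(-1)^{l/a'}$ if $a'\mid l$, as $a'$ is odd; likewise for $b'$. Put $a=da'$, $b=db'$; they are odd, and $a+b=d(\ell+1)=n+d$.

**Type $D_\ell$, $\ell\ge5$.** Here $\mathrm O(D_\ell)$ is the group of signed permutations and the roots are $\pm e_i\pm e_j$. So $\beta$ is a signed permutation with underlying $\pi\in S_\ell$, and $r=\pm e_i\pm e_j$. As before, every $\pi$-orbit meets $\{i,j\}$. The swap replaces $\pi$ by $\pi(ij)$, so after a swap if necessary there are two cycles, of length $a'$ containing $i$ and $b'$ containing $j$, with $a'+b'=\ell$. On the coordinate subspace of the first cycle $\beta^{a'}$ is a scalar $\pm1$. If it were $+1$, $\beta$ would be conjugate there, by a diagonal sign matrix, to a cyclic permutation matrix and would have the eigenvalue $1$; so it is $-1$. Likewise for $b'$. Hence $q_{dl}=(-1)^{l/a'}[a'|l]+(-1)^{l/b'}[b'|l]$. Since $\ell$ is odd, one length is odd and the other even; name them so that $a'$ is odd and $b'$ even. Put $a=da'$, $b=db'$. Then $a$ is odd,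 $b$ is even, and $a+b=d\ell=n$. $\square$

In Example 2 after the swap, $(a,b)=(3,1)$: (8) gives $q_0,q_1,q_2,q_3=2,-1,1,-2$, in agreement with the expansion of $P^\sharp$ above.

## 10. Case II, types $A$ and $D$: an orthonormal model

**Proposition 8.** In Case II, let $\mathcal Q_0$ have type $A_\ell$ or $D_\ell$. In type $D$, $\Lambda(H)\ne\partial\mathbb H^{n-1}$ for all $n\ge5$. In type $A$, $\Lambda(H)\ne\partial\mathbb H^{n-1}$ whenever $n+d\ge10$, in particular for all $n\ge9$.

*Proof.* We perform the swap of Lemma 7 if it is needed; it does not change $\Lambda(H)$. Let $N=a+b$.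

**Step 1 (the model).** Formula (8) is the Gram sequence of a sum of two vectors, each shifted with a sign. Let $\tilde U=\mathbb R^a\oplus\mathbb R^b$ have the orthonormal basis $x_0,\dots,x_{a-1},y_0,\dots,y_{b-1}$, with indices extended by $x_{k+a}=-x_k$, $y_{k+b}=-y_k$. Let $\tilde V=\mathbb Re\perp\tilde U$ with $(e,e)=-N$. Let $\tilde B$ fix $e$ and shift $x_k\mapsto x_{k+1}$, $y_k\mapsto y_{k+1}$. Then $(x_k+y_k,x_0+y_0)=q_k$ by (8), so $r_k\mapsto x_k+y_k$ defines an isometric embedding $U\subset\tilde U$ that carries $\hat B$ to $\tilde B$.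

**Step 2 (locate $u$, $e$, $v$).** On $\tilde U$, $1$ is not an eigenvalue of $\tilde B$, since $\tilde B^a=-1$, respectively $\tilde B^b=-1$, on the summands. So (7) has a unique solution in $\tilde U$. It is
$$u=\sum_{j=1}^{a-1}x_j+\sum_{j=1}^{b-1}y_j ,$$
because $(1-\tilde B)\sum_{j=1}^{a-1}x_j=x_1-x_a=x_0+x_1$ (for $a=1$ both sides are $0$), and similarly for $y$. So $E=2+|u|^2=2+(N-2)=N$, in agreement with $(e,e)=-N$. Hence $\hat V\subset\tilde V$ isometrically, compatibly with $e$, $v=e+u$, $r=x_0+y_0$, $\hat B$, and $C$ (defined on $\tilde V$ by $Cx=x+(x,v)v$). The relations (1) hold in $\tilde V$. The lattice $\tilde M=\mathbb Ze\oplus\mathbb Z^{a+b}$ is integral, contains $v$ and $r$, and is preserved by $\tilde B,C,s_r$. So Lemmas 1 and 5 apply to $\Gamma=\langle\tilde B,C,s_r\rangle$ with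
$$z=v+r=e+\mathbf 1,$$
$\mathbf1$ being the all-ones vector in $\mathbb R^a\oplus\mathbb R^b$.

**Step 3 (choose $x$ inside $V$).** In type $D$, $\dim U=n=N$, so $U=\tilde U$. The operator $1+\tilde B$ is invertible on $\mathbb R^b$, since $\tilde B^b=-1$ there and $(-1)^b=1$ as $b$ is even. So $y=\sqrt N\,y_1\in(1+\hat B)U\subset V$ by (6). In type $A$ put $y=\tau(1+\hat B)r_1=\tau(r_1+r_2)$ with $\tau>0$; it lies in $V$ by (6), and $r_1+r_2=x_1+x_2+y_1+y_2$. For odd $a\ge3$, $x_1,x_2$ are distinct basis vectors; for $a=1$, $x_1+x_2=-x_0+x_0=0$. The same holds for $b$. In all cases (with $N>2$, so $a,b$ are not both $1$) $y=\tau\mathbf1_I$ for a set $I$ of $m_0$ basis vectors, with $m_0=1$ in type $D$ and $m_0\in\{2,4\}$ in type $A$. Take $\tau=\sqrt{N/m_0}$. Then $|y|^2=N$, so $x=e+y\in V$ is null, and $(x,z)=-N+\sqrt{Nm_0}$. Our hypotheses say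
$$N\ge5\ \text{ if }m_0=1,\qquad N\ge10\ \text{ if }m_0\in\{2,4\},$$
because $N=n$ in type $D$ and $N=n+d$ in type $A$. So $(x,z)<0$. We will use the three inequalities
$$\sqrt N-1>1\ (m_0=1),\qquad\sqrt{2N}-2>2\ (m_0=2),\qquad2\sqrt N-4>2.3\ (m_0=4). \tag{9}$$

**Step 4 (coordinates for test vectors).** Let $\alpha=-je+m\in\tilde M$ have norm $2$, with $j\in\mathbb Z$, $m\in\mathbb Z^N$, and let $c=(\alpha,z)=jN+\sum m\in\{0,1,2\}$. Put $m'=m+j\mathbf1\in\mathbb Z^N$. Then $\sum m'=c$. From $|m|^2=2+j^2N$ and $\sum m=c-jN$,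
$$|m'|^2=2+j^2N+2j(c-jN)+j^2N=2+2jc .$$
Since $(x,\alpha)=jN+\tau\sum_Im$ and $\sum_Im=\sum_Im'-jm_0$,
$$(x,\alpha)=j\bigl(N-\sqrt{Nm_0}\bigr)+\tau\textstyle\sum_Im'.$$

**Step 5 ($c=1$ does not occur).** The sum of squares of integers has the parity of their sum, but $|m'|^2=2+2j$ is even and $\sum m'=1$.

**Step 6 ($c=2$).** Now $|m'|^2=2+4j\ge0$ gives $j\ge0$. If $j=0$, then $m=m'$ has square sum $2$ and sum $2$, so it is a sum of two distinct basis vectors. So $(x,\alpha)=\tau\sum_Im'\ge0$, and $\alpha\perp e$.

Let $j\ge1$ and $t=-\sum_Im'$. Dividing by $\tau$, the claim $(x,\alpha)>0$ means $t<j(\sqrt{Nm_0}-m_0)$. This is clear for $t\le0$. For $t>0$, the entries of $m'$ in $I$ have square sum at least $t^2/m_0$, and those outside $I$ are integers with sum $2+t$, hence square sum at least $2+t$. So $2+t\le2+4j-t^2/m_0$, that is,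
$$\frac{t^2}{m_0}+t\le4j .$$
- For $m_0=1$: $t\le j$, since $t\ge j+1$ would give $(j+1)(j+2)\le4j$, i.e. $j^2-j+2\le0$, which is impossible. By (9), $t\le j<j(\sqrt N-1)$.
- For $m_0=2$: $t\le-1+\sqrt{1+8j}\le2j$, because $1+8j\le(2j+1)^2$. By (9), $t\le 2j<j(\sqrt{2N}-2)$.
- For $m_0=4$: $t\le2\sqrt{1+4j}-2$. For $j=1$ this is $<2.48$, so $t\le2$ as $t$ is an integer; for $j\ge2$ it is $\le2j$, because $1+4j\le(j+1)^2$. So $t\le2j<j(2\sqrt N-4)$ by (9).

**Step 7 ($c=0$).** Then $|m'|^2=2$ and $\sum m'=0$, so $m'$ is a difference of two distinct basis vectors and $|\sum_Im'|\le1$. If $j\ne0$, then $|j|(N-\sqrt{Nm_0})>\tau$, because dividing by $\tau$ this reads $|j|(\sqrt{Nm_0}-m_0)>1$, which holds by (9). So $(x,\alpha)\ne0$. Hence $(x,\alpha)=0$ forces $j=0$, i.e. $\alpha\perp e$.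

**Step 8 (conclusion).** Steps 5 and 6 give (a), and Steps 5, 6, 7 show that any $\alpha$ as in (b) is orthogonal to the timelike vector $e$. By Lemma 5, $[x]\notin\Lambda(\Gamma)$. The maps $\tilde B,C$ restrict to $B,C$ on $V\ni x$, so an orbit of $H$ in $\mathbb H(V)$ is contained (up to $\pm1$) in a $\Gamma$-orbit, and $\Lambda(H)\subset\Lambda(\Gamma)\cap\partial\mathbb H(V)$. This does not contain $[x]$. $\square$

## 11. Case II, type $E_7$: seven or more copies

We recall that the dual $E_7^*$ contains $E_7$ with index $2$ and that its nonzero vectors have norm at least $\frac32$.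

**Proposition 9.** In Case II, let $\mathcal Q_0\cong E_7$, so $n=7d$. If $d\ge7$, then $\Lambda(H)\neq\partial\mathbb H^{n-1}$.

*Proof.* We work in $\hat V=\mathbb Re\perp U$ with the lattice $M$ of Section 6 and $\Gamma=\langle\hat B,C,s_r\rangle\subset\mathrm O(M)$.

**Step 1 (solve for $u$).** Let $\omega=(1-\beta)^{-1}r\in U_0$ and $g_i=\hat B^i(2\omega)\in U_i$ for $0\le i\le d-1$. Then
$$u=(2\omega-r)+\sum_{i=1}^{d-1}g_i$$
solves (7). Indeed the component of $(1-\hat B)u$ in $U_0$ is $2\omega-r-\hat Bg_{d-1}=2\omega-r-2\beta\omega=2r-r=r$; in $U_1$ it is $g_1-\hat B(2\omega-r)=\hat Br$; in the other $U_i$ it is $g_i-\hat Bg_{i-1}=0$. So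
$$z=v+r=e+u+r=e+G,\qquad G:=\sum_{i=0}^{d-1}g_i .$$

**Step 2 (norms).** From $(v,r)=0$ we get $(2\omega-r,r)=0$, so $(2\omega,r)=2$. Put $\kappa=|2\omega|^2$. Then $|2\omega-r|^2=\kappa-4+2=\kappa-2$, so $|u|^2=d\kappa-2$ and $E=2+|u|^2=d\kappa=|G|^2$.

**Step 3 ($\kappa\ge\frac72$).** For $d\mid k$, $r_k\in\mathcal Q_0$ and $(2\omega-r,r_k)=(v,r_k)=h_k\in\mathbb Z$. These $r_k$ generate $\mathcal Q_0$, so $2\omega-r\in\mathcal Q_0^*\cong E_7^*$. It is nonzero: if $2\omega=r$, then $2r=2(1-\beta)\omega=(1-\beta)r$, so $\beta r=-r$, and the $\beta^lr$ could not span the seven-dimensional $U_0$. So $\kappa-2\ge\frac32$.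

**Step 4 (choose $x$ inside $V$).** Let $y=\sqrt{d/2}\,(g_1+g_2)=\sqrt{d/2}\,(1+\hat B)g_1$. It lies in $V$ by (6). Let $x=e+y\in V$. Then $|y|^2=\frac d2\cdot2\kappa=d\kappa=E$, so $x$ is null, and $(y,G)=\sqrt{d/2}\cdot2\kappa=\kappa\sqrt{2d}$, so $(x,z)=\kappa(-d+\sqrt{2d})<0$.

**Step 5 (the $e$-coordinate of a test vector is an integer).** Here we use that $\alpha\in\mathcal R$, not only $\alpha\in M$. We have $\hat Be=s_re=e$ and $Ce=e+(e,v)v=e-Ev$, since $(e,v)=(e,e)=-E$. As $M$ is $\Gamma$-stable, $\Gamma e\subset e+EM$. So $(\gamma r,e)=(r,\gamma^{-1}e)\in(r,e)+E\,(r,M)\subset E\mathbb Z$. Hence every $\alpha\in\mathcal R=\Gamma r\cup-\Gamma r$ is $\alpha=-ke+\alpha_U$ with $k\in\mathbb Z$, $\alpha_U\in U$.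

**Step 6 (decompose along $G$).** Let $c=(\alpha,z)\in\{0,1,2\}$. Then $(\alpha_U,G)=c-kE$, so $\alpha_U=-(k-\frac cE)G+\alpha'$ with $\alpha'\perp G$, and as $|\alpha_U|^2=2+k^2E$,
$$|\alpha'|^2=2+k^2E-\frac{(c-kE)^2}E=2+2kc-\frac{c^2}E .$$
If $c\ge1$, this forces $k\ge0$, since for $k\le-1$ the right side is at most $2-2c-c^2/E<0$.

**Step 7 ($k=0$).** Then $\alpha\perp e$, so $\alpha\in U$, and $\alpha\in M$ has integral products with $\mathcal Q\subset M$. So $\alpha\in\bigoplus\mathcal Q_i^*$. It has norm $2$, and each nonzero component has norm at least $\frac32$; so exactly one component is nonzero, say the $i$-th. Then $(g_i,\alpha)=(G,\alpha)=c$, so $(x,\alpha)=(y,\alpha)$ equals $\sqrt{d/2}\,c$ if $i\in\{1,2\}$ and $0$ otherwise. In any case $(x,\alpha)\ge0$.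

**Step 8 ($k\ge1$).** If $c=0$ and $k<0$, replace $\alpha$ by $-\alpha\in\mathcal R$; this only changes the sign of $(x,\alpha)$. So let $k\ge1$. The component of $y$ along $G$ has norm $(y,G)^2/E=2d\kappa^2/d\kappa=2\kappa$, so the component orthogonal to $G$ has norm $\kappa(d-2)$. Therefore
$$(x,\alpha)=kE-\kappa\sqrt{2d}\,\bigl(k-\tfrac cE\bigr)+(y,\alpha')\ \ge\ k\kappa(d-\sqrt{2d})-\sqrt{\kappa(d-2)}\sqrt{2+4k},$$
where we used $|\alpha'|^2\le2+4k$. As $2+4k\le6k^2$, this is positive if
$$\kappa(d-\sqrt{2d})^2>6(d-2). \tag{10}$$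
For $d=7$, the left side is at least $\frac72\cdot10.6>37$, and the right side is $30$. For $d\ge9$,
$$\frac{(d-\sqrt{2d})^2}{d-2}>(\sqrt d-\sqrt2)^2\ge(3-\sqrt2)^2>2.5,$$
and $\frac72\cdot2.5>6$. As $d$ is odd, (10) holds for all $d\ge7$.

**Step 9 (conclusion).** Steps 6 to 8 give (a), and they show that $(x,\alpha)=0$ with $c\in\{0,1,2\}$ forces $k=0$, i.e. $\alpha\perp e$; so (b) holds with the timelike vector $e$. By Lemmas 1 and 5, $[x]\notin\Lambda(\Gamma)$. As $x\in V$ and $\hat B,C$ restrict to $B,C$ on $V$, $[x]\notin\Lambda(H)$. $\square$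

For $d=5$ and $\kappa=\frac72$, inequality (10) would read $11.8\ldots>18$, which is false. So the argument in this form stops at $d=7$.

## 12. Assembling Theorem 2, and the exact ranges

*Proof of Theorem 2.* Let $H$ be hyperbolic with $n\ge37$. By Lemma 4, $n$ is odd and we are in Case I or Case II. In Case I, Proposition 6 applies, since $n\ge33$. In Case II, types $A$ and $D$ are covered by Proposition 8. In type $E_7$, $n=7d\ge37$ with $d$ odd forces $d\ge7$, and Proposition 9 applies. So in all cases $\Lambda(H)\ne\partial\mathbb H^{n-1}$, and by Section 3, $H$ has infinite index in $\mathrm O_Q(\mathbb Z)$: it is thin. $\blacksquare$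

Since each $n$ admits finitely many pairs $(f,g)$, all but finitely many hyperbolic $H(\alpha,\beta)$ are thin. The conjecture is proved.

The propositions give more than Theorem 2 when $n<37$, and they did not use primitivity. What was proved is the following. Let $H(\alpha,\beta)$, $n\ge3$, preserve a rational form of signature $(n-1,1)$. Then, up to $t\mapsto-t$, $g$ has the root $1$ and $f$ has the root $-1$, each with multiplicity $1$ or $3$, all other roots are simple and $\ne\pm1$, $n$ is odd, and:

1. If one of these multiplicities is $3$, then $H$ is thin for all $n\ge33$.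
2. If both are $1$, let $\mathcal Q=\sum\mathbb Zr_k$ be the root lattice with Gram sequence given by $\frac fg\bigl(\frac{t-1}{t+1}\bigr)^2=1+\sum_{k\ge1}q_kt^{-k}$. It is a sum of $d$ copies of $A_\ell$, $D_\ell$ or $E_7$, with $d,\ell$ odd.
   - Type $D$: $H$ is thin for all $n\ge5$.
   - Type $A$: $H$ is thin whenever $n+d\ge10$, in particular for all $n\ge9$.
   - Type $E_7$: $H$ is thin for $n=7d$, $d\ge7$.

Here "thin" means infinite index in $\mathrm O_Q(\mathbb Z)$, and in all these cases $\Lambda(H)\ne\partial\mathbb H^{n-1}$. Every hyperbolic $H(\alpha,\beta)$ not covered has $n\le35$. Those not covered with $n\ge33$ have $n=35$ and $\mathcal Q\cong E_7^5$: for $n=33,35$, Case I and types $A$, $D$ are covered, and among $33$ and $35$ only $35=7\cdot5$ is divisible by $7$. No optimality of these bounds is claimed.
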